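\title{Packing hypercubes with powers of the path on three vertices}

\begin{abstract}
Let $r_k(n)$ be the least number of vertices of the hypercube $Q_n$ left uncovered by vertex-disjoint copies of $(P_3)^k$, the $k$-th Cartesian power of the path on three vertices. A product construction gives $r_k(n)=O(n^{k-1})$, and Gruslys and Letzter asked whether $o(n^{k-1})$ is possible. We show that $r_k(n)=O(n^{k-2})$ for every $k\ge 2$; the main step is a packing of $Q_n$ by $3\times3$ grids that misses a bounded number of vertices. An orthogonality argument over $\mathbb F_3$ gives $r_k(n)=\Omega(n^{\lfloor (k-1)/2\rfloor})$. Thus $r_2(n)=\Theta(1)$ and $n+1\le r_3(n)=O(n)$.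
\end{abstract}

\section{Introduction}

The hypercube $Q_n$ is the graph on $\mathbb F_2^n=\{0,1\}^n$ in which two vertices are adjacent when they differ in exactly one coordinate. For a graph $G$, the Cartesian power $G^k$ has as vertices the $k$-tuples of vertices of $G$; two tuples are adjacent when they agree in all coordinates but one and are adjacent in $G$ in that coordinate. With $P_\ell$ the path on $\ell$ vertices, $Q_n=(P_2)^n$, and $(P_3)^2$ is the $3\times3$ grid. An \emph{$H$-packing} of $G$ is a collection of vertex-disjoint subgraphs of $G$ isomorphic to $H$. The vertices that lie in none of them are \emph{uncovered}; we call them \emph{holes}. Let $r_k(n)$ be the least number of holes of a $(P_3)^k$-packing of $Q_n$, the empty packing being allowed.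

Since $3^k$ does not divide $2^n$, there is always a hole, but divisibility alone forces fewer than $3^k$ of them, however large $n$ is. Two known results frame the truth. For every induced subgraph $H$ of a hypercube there is a constant $c=c(H)$ such that $Q_n$ has a packing by induced copies of $H$ with $O(n^c)$ holes; and every $(P_3)^3$-packing of $Q_n$ has at least $\log n$ holes. So $r_k(n)$ is at most polynomial in $n$, it is unbounded for $k=3$, and one wants the exponent.

There is an obvious candidate. For $k=1$ one finds $r_1(n)\in\{1,2\}$. The product of a copy of $(P_3)^{k-1}$ in $Q_n$ with a copy of $P_3$ in $Q_2$ is a copy of $(P_3)^k$ in $Q_{n+2}$, and this leads to a recursion in which each further factor $P_3$ costs a factor $n$, so that $r_k(n)=O(n^{k-1})$ (Section~\ref{sec:products}). The bound has the right order for $k=1$, and one might guess that it always does. The following question is posed by Gruslys and Letzter~\cite{GL}; we ask it for each fixed $k\ge2$.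

\begin{quote}
\emph{Is there a $(P_3)^k$-packing of $Q_n$ with $o(n^{k-1})$ holes? That is, for which $k\ge2$ is $r_k(n)=o(n^{k-1})$ as $n\to\infty$?}
\end{quote}

The answer is: for every $k\ge2$, and a full factor $n$ can be saved.

\begin{theorem}\label{thm:upper}
There is a constant $C$ with $r_2(n)\le C$ for all $n$. For every $k\ge2$ there is a constant $C_k$ with $r_k(n)\le C_k\,n^{k-2}$ for all $n\ge1$. Hence $r_k(n)=o(n^{k-1})$ for every $k\ge2$.
\end{theorem}

\begin{theorem}\label{thm:lower}
Let $k\ge2$ and $n\ge1$. Then
\[
r_k(n)\ge
\begin{cases}
\sum_{i\le s}\binom ni & \text{if } k-1=2s,\\[4pt]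
\sum_{i\le s}\binom ni+\binom{n-1}{s} & \text{if } k-1=2s+1.
\end{cases}
\]
So $r_k(n)=\Omega(n^{\lfloor (k-1)/2\rfloor})$. Moreover $r_2(n)\ge 2,4,8,7,5,10$ for $n\equiv1,2,3,4,5,0\pmod 6$, respectively.
\end{theorem}

The cases $k=2$ and $k=3$ (where $s=1$) of the two theorems match.

\begin{corollary}\label{cor:sharp}
We have $r_2(n)=\Theta(1)$ and $n+1\le r_3(n)=O(n)$.
\end{corollary}

In particular the bound $\log n$ for $k=3$ improves to $n+1$, which has the correct order. For $k\ge4$ the exponents $\lfloor (k-1)/2\rfloor$ and $k-2$ differ, and we do not determine the order of $r_k(n)$.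

Section~\ref{sec:products} reduces Theorem~\ref{thm:upper} to the case $k=2$, and Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}. The rest of the paper constructs, from a packing of $Q_N$ by $3\times3$ grids, a packing of $Q_{N+6}$ with the same number of holes, in a way that can be repeated forever.

\section{Copies of $(P_3)^k$ and product constructions}\label{sec:products}

Let $e_1,\dots,e_n$ be the standard basis of $\mathbb F_2^n$. The edge joining $x$ and $x+e_a$ has \emph{direction} $a$. We identify $Q_a\times Q_b$ with $Q_{a+b}$.

\begin{lemma}\label{lem:shape}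
Let $k\ge1$. The vertex sets of the copies of $(P_3)^k$ in $Q_n$ are exactly the sets
\begin{equation}\label{eq:shape}
\{\,z+t_1+\dots+t_k:\ t_l\in\{0,e_{a_l},e_{b_l}\}\,\},\qquad a_1,b_1,\dots,a_k,b_k \text{ distinct},
\end{equation}
and every such set induces $(P_3)^k$.
\end{lemma}

\begin{proof}
In a $4$-cycle of $Q_n$ consecutive edges have different directions, since otherwise two vertices would coincide, and every direction occurs an even number of times, since the walk is closed. Hence opposite edges have equal directions.

Write $P_3$ as the path $-1,0,1$, and let $\varphi\colon\{-1,0,1\}^k\to Q_n$ be injective and edge-preserving. An edge of $(P_3)^k$ has \emph{type} $(l,\sigma)$, with $\sigma=\pm1$, if it changes the $l$-th coordinate between $0$ and $\sigma$. Two edges of the same type whose other coordinates are adjacent in $(P_3)^{k-1}$ are opposite in a $4$-cycle. As $(P_3)^{k-1}$ is connected, the images of all edges of type $(l,-1)$ have a common direction $a_l$, and those of type $(l,1)$ a common direction $b_l$. All $2k$ types occur at the vertex $(0,\dots,0)$, and their images lead from $z=\varphi(0,\dots,0)$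 to distinct neighbors, so the $2k$ directions are distinct. Walking from $(0,\dots,0)$ to any vertex, one coordinate at a time, shows that the image of $\varphi$ is the set \eqref{eq:shape}.

Conversely, in a set \eqref{eq:shape} the distance between the points given by $(t_l)$ and $(t_l')$ is the sum of the distances between $t_l$ and $t_l'$, because the directions are distinct. It equals $1$ exactly when the tuples differ in one place $l$ and one of $t_l,t'_l$ is $0$.
\end{proof}

So a copy may be identified with its vertex set, and it makes no difference whether one asks for induced copies. If $R\subset Q_a$ and $T\subset Q_b$ are copies of $(P_3)^i$ and $(P_3)^j$, then $R\times T$ is a copy of $(P_3)^{i+j}$. A copy of $P_3$ is called a \emph{$3$-path} and a copy of $(P_3)^2$ a \emph{grid}. A $3$-path $\{z,z+e_a,z+e_b\}$ has \emph{center} $z$ and \emph{direction pair} $ab$; it determines them and is determined by them. To \emph{tile} a set is to partition it into copies. Throughout, $L=\{10,11,01\}=Q_2\setminus\{00\}$, a $3$-path.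

\begin{lemma}[standard tiling]\label{lem:standard}
Write the points of $Q_{2j}$ as $(v_1,\dots,v_j)$ with blocks $v_i\in Q_2$. The sets $\{00\}^{i-1}\times L\times\{(v_{i+1},\dots,v_j)\}$, over all $i\in\{1,\dots,j\}$ and all $v_{i+1},\dots,v_j\in Q_2$, tile $Q_{2j}\setminus\{0\}$ by $3$-paths.
\end{lemma}

\begin{proof}
A nonzero point $v$ lies in exactly one of these sets, namely the one in which $i$ is the index of the first nonzero block of $v$ and the later blocks are those of $v$.
\end{proof}

\begin{lemma}\label{lem:product}
For all $n\ge0$ we have $r_k(n+1)\le 2r_k(n)$ for $k\ge1$, and $r_k(n+2)\le r_k(n)+3r_{k-1}(n)$ for $k\ge2$.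
\end{lemma}

\begin{proof}
For the first bound use an optimal packing in both $Q_n\times\{0\}$ and $Q_n\times\{1\}$. For the second, let $\mathcal H$ be an optimal $(P_3)^{k-1}$-packing of $Q_n$. The sets $H\times L$ with $H\in\mathcal H$ cover all but $3r_{k-1}(n)$ points of $Q_n\times L$. In $Q_n\times\{00\}$ use an optimal $(P_3)^k$-packing.
\end{proof}

\begin{lemma}\label{lem:iterate}
Let $k\ge2$ and $p\ge0$. If $r_{k-1}(n)\le An^p$ for all $n\ge1$, then $r_k(n)\le(4+\tfrac32A)\,n^{p+1}$ for all $n\ge1$.
\end{lemma}

\begin{proof}
Let $n_0\in\{1,2\}$ have the parity of $n$. Applying the second bound of Lemma~\ref{lem:product} at $n_0,n_0+2,\dots,n-2$, which are at most $n/2$ values, gives $r_k(n)\le r_k(n_0)+\frac n2\cdot3An^p$, and $r_k(n_0)\le4$.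
\end{proof}

By Lemma~\ref{lem:standard} and the first bound of Lemma~\ref{lem:product}, $r_1(n)\le1$ for even $n$ and $r_1(n)\le2$ for odd $n$; equality holds because $r_1(n)\equiv2^n\pmod3$. Starting from $r_1\le 2$, Lemma~\ref{lem:iterate} gives $r_k(n)=O(n^{k-1})$. Starting instead from $r_2\le C$, it gives $r_k(n)\le C_kn^{k-2}$ for all $k\ge 2$. So Theorem~\ref{thm:upper} follows once $r_2$ is shown to be bounded. No such saving exists at $k=1$, since $r_1(n)\ge1$ is not $o(1)$.

\section{Lower bounds from characters modulo 3}\label{sec:lower}

Counting vertices gives one congruence for the set of holes. Counting them with signs gives many more. For $S\subseteq[n]=\{1,\dots,n\}$ let $\chi_S(x)=(-1)^{\sum_{i\in S}x_i}$. We recall three facts: $\chi_S(x+y)=\chi_S(x)\chi_S(y)$; $\chi_S\chi_{S'}=\chi_{S\triangle S'}$, where $\triangle$ is the symmetric difference; and $\sum_{x\in Q_n}\chi_S(x)=0$ for $S\ne\emptyset$, because $x\mapsto x+e_i$ with $i\in S$ reverses all signs.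

\begin{lemma}\label{lem:cong}
Let $U$ be the set of holes of a $(P_3)^k$-packing of $Q_n$. Then $|U|\equiv2^n\pmod{3^k}$, and
\[
\sum_{x\in U}\chi_S(x)\equiv0\pmod{3^{k-|S|}}\qquad\text{whenever } 1\le|S|\le k-1.
\]
\end{lemma}

\begin{proof}
The first congruence holds because each copy has $3^k$ vertices. The sum of $\chi_S$ over the copy \eqref{eq:shape} is
\[
\chi_S(z)\prod_{l=1}^k\bigl(1+\chi_S(e_{a_l})+\chi_S(e_{b_l})\bigr).
\]
The $l$-th factor is $3$, $1$ or $-1$ according as $S$ contains none, one or both of $a_l,b_l$. The pairs $\{a_l,b_l\}$ are disjoint, so at most $|S|$ of them meet $S$, and the product is divisible by $3^{k-|S|}$. The sum of $\chi_S$ over $U$ is minus the total of these sums, since the sum over $Q_n$ vanishes.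
\end{proof}

The range $|S|\le k-1$ cannot be extended in this argument: for $S=\{a_1,\dots,a_k\}$ the sum over the copy is $\pm1$.

Regard each $\chi_S$, restricted to $U$, as a vector in $\mathbb F_3^{\,U}$, with the form $\langle\alpha,\beta\rangle=\sum_{x\in U}\alpha(x)\beta(x)$. Then $\langle\chi_S,\chi_{S'}\rangle=\sum_{x\in U}\chi_{S\triangle S'}(x)$. For $k=3$ this vanishes when $|S\triangle S'|\in\{1,2\}$, so the $n+1$ vectors $\chi_\emptyset,\chi_{\{1\}},\dots,\chi_{\{n\}}$ are pairwise orthogonal. Over $\mathbb F_3$ this alone does not make them independent, since a vector such as $(1,1,1)$ is orthogonal to itself; but here $\langle\chi_S,\chi_S\rangle=|U|\equiv2^n\not\equiv0$, and this does give independence, hence $|U|\ge n+1$. For $k=2$ we only know that $\chi_\emptyset$ is orthogonal to each $\chi_{\{i\}}$, and the bound is $2$. This is the first sign that $r_2$ may be bounded.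

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $\mathcal S$ consist of all $S\subseteq[n]$ with $|S|\le s$ and, if $k-1=2s+1$, also of all $S$ with $|S|=s+1$ and $n\in S$. Then $|\mathcal S|$ is the bound to be proved. Let $S,S'\in\mathcal S$ be distinct. If both have size at most $s$, then $|S\triangle S'|\le2s$. If exactly one has size $s+1$, then $|S\triangle S'|\le 2s+1=k-1$. If both have size $s+1$, they share the element $n$, and $|S\triangle S'|\le2s$. So always $1\le|S\triangle S'|\le k-1$, and Lemma~\ref{lem:cong} gives $\langle\chi_S,\chi_{S'}\rangle=0$ in $\mathbb F_3$. If $\sum_{S\in\mathcal S}c_S\chi_S=0$ in $\mathbb F_3^{\,U}$, pairing with $\chi_{S_0}$ gives $c_{S_0}|U|=0$, hence $c_{S_0}=0$. The vectors $\chi_S$ are therefore linearly independent, and $|U|\ge|\mathcal S|\ge\binom ns$ with $s=\lfloor(k-1)/2\rfloor$.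

Let $k=2$. Then $|U|\equiv2^n\pmod9$, that is, $|U|\equiv2,4,8,7,5,1\pmod 9$ for $n\equiv1,2,3,4,5,0\pmod6$. The bound just proved, with $s=0$, is $|U|\ge1+1=2$. This excludes $|U|=1$ in the last case, so $|U|\ge10$ there.
\end{proof}

\begin{remark}\label{rem:small}
The bounds for $k=2$ are attained for $n\le4$ and $n=6$. A grid needs four directions, so $r_2(n)=2^n$ for $n\le3$; one grid in $Q_4$ leaves $7$ holes; and $r_2(6)\le r_2(4)+3r_1(4)=10$ by Lemma~\ref{lem:product}.
\end{remark}

\section{Lifting a packing without creating holes}\label{sec:lift}

From now on $k=2$. Take a packing of $Q_N$ by grids with set of holes $H$, and pass to $Q_N\times V$ with $V=Q_d$. Repeating the packing on every level $Q_N\times\{v\}$ leaves the fibers $\{h\}\times V$, $h\in H$, uncovered. We want to keep only one hole in each fiber. For even $d$, a fiber minus a point splits into $3$-paths $\{h\}\times T$. Such a piece would be covered by a grid $R\times T$ if $h$ formed a $3$-path $R$ with two other holes whose fibers contain the same $T$. Holes need not be placed so conveniently, but we may break up grids of the packing to join them.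

\begin{example}\label{ex:Q4}
Let $B=L\times\{00,10,11\}\subset Q_4$, a grid with seven holes around it. It has the Hamiltonian path
\begin{equation}\label{eq:ham}
1000,\ 1100,\ 1110,\ 1010,\ 1011,\ 1111,\ 0111,\ 0110,\ 0100 .
\end{equation}
The holes $1001,0000,0010$ do not form a $3$-path. But $1001$ is adjacent to the first vertex of \eqref{eq:ham}, $0000$ is adjacent to the last, and $0010$ is adjacent to $0000$. This is a path on twelve vertices, and we cut it into four $3$-paths (Figure~\ref{fig:Q4}):
\[
1001,1000,1100\ \big|\ 1110,1010,1011\ \big|\ 1111,0111,0110\ \big|\ 0100,0000,0010 .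
\]
In $Q_4\times Q_2$ replace the three grids $B\times\{v\}$, $v\in L$, by the four grids $R\times L$, where $R$ runs over these $3$-paths. The fibers of the three holes are now covered except on the level $00$, and the grid $B\times\{00\}$ is untouched. Three further holes $1101,0101,0001$ form a $3$-path, whose product with $L$ is a sixth grid. The seventh hole $0011$ has no partners, so $\{0011\}\times L$ stays uncovered and the number of holes rises from $7$ to $10$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!18] (-0.3,-0.3) rectangle (2.3,2.3);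
\draw[gray!55,step=1] (0,0) grid (3,3);
\draw[line width=2pt] (0,3)--(0,2)--(1,2) (1,1)--(0,1)--(0,0) (1,0)--(2,0)--(2,1) (2,2)--(3,2)--(3,1);
\draw[line width=1pt,dashed] (1,2)--(1,1) (0,0)--(1,0) (2,1)--(2,2);
\foreach \x in {0,1,2} \foreach \y in {0,1,2} \fill (\x,\y) circle (3pt);
\foreach \p in {(0,3),(1,3),(2,3),(3,3),(3,2),(3,1),(3,0)} \draw[fill=white] \p circle (3pt);
\foreach \x/\t in {0/10,1/11,2/01,3/00} \node at (\x,3.45) {\small $\t$};
\foreach \y/\t in {3/01,2/00,1/10,0/11} \node at (-0.7,\y) {\small $\t$};
\end{tikzpicture}
\caption{The cube $Q_4$, with columns labeled by the first two coordinates and rows by the last two; the edges between the first and last column, and between the first and last row, are not drawn. The shaded grid together with three of the seven holes (open circles) is spanned by a path on twelve vertices, which the dashed edges cut into four $3$-paths (thick).}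
\label{fig:Q4}
\end{figure}

The loss in Example~\ref{ex:Q4} comes from the fact that all fibers use the same $3$-path $L$: the holes must then be grouped in threes, and their number is not divisible by $3$. The remedy is to let different holes keep different points of $V$ and split their fibers differently. The next lemma states what is needed.

\begin{lemma}[lifting]\label{lem:lift}
Let $H\subseteq Z\subseteq Q_N$, let $\mathcal T$ be a tiling of $Z\setminus H$ by grids, let $V=Q_d$ and let $f\colon H\to V$. Suppose that for each $\theta$ in a finite set $\Theta$ we are given a set $H_\theta\subseteq H$, a $3$-path $T_\theta\subset V$ and a family $\mathcal C_\theta\subseteq\mathcal T$ such that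
\begin{enumerate}
\item[(a)] for each $h\in H$ and $v\in V$, the number of $\theta$ with $h\in H_\theta$ and $v\in T_\theta$ is $1$ if $v\ne f(h)$ and $0$ if $v=f(h)$;
\item[(b)] the families $\mathcal C_\theta$ are pairwise disjoint;
\item[(c)] each set $S_\theta=H_\theta\cup\bigcup\mathcal C_\theta$ has a tiling $\mathcal R_\theta$ by $3$-paths.
\end{enumerate}
Then $(Z\times V)\setminus\{(h,f(h)):h\in H\}$ has a tiling $\mathcal T'$ by grids that contains $G\times\{v\}$ whenever $G\in\mathcal C_\theta$ and $v\notin T_\theta$.
\end{lemma}

\begin{proof}
Let $\mathcal T'$ consist of the grids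
\begin{enumerate}
\item[(1)] $G\times\{v\}$ for $G\in\mathcal T$ lying in no $\mathcal C_\theta$ and all $v\in V$;
\item[(2)] $G\times\{v\}$ for $G\in\mathcal C_\theta$ and $v\in V\setminus T_\theta$;
\item[(3)] $R\times T_\theta$ for $\theta\in\Theta$ and $R\in\mathcal R_\theta$.
\end{enumerate}
For fixed $\theta$ the grids (3) partition $S_\theta\times T_\theta$. Consider a point $(x,v)\in Z\times V$. Suppose first that $x$ lies in a grid $G\in\mathcal T$. If $G$ is in no $\mathcal C_\theta$, then $x$ is in no $S_\theta$, and $(x,v)$ is covered once, by (1). Otherwise $G\in\mathcal C_\theta$ for exactly one $\theta$, by (b), and $x$ lies in $S_\theta$ for this $\theta$ only; the point is covered once, by (3) if $v\in T_\theta$ and by (2) if not. Suppose next that $x=h\in H$. Only grids (3) can cover $(h,v)$, one for each $\theta$ with $h\in H_\theta$ and $v\in T_\theta$. By (a) the point is covered once if $v\ne f(h)$ and not at all if $v=f(h)$.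
\end{proof}

The hypotheses force most of the design. Assume $3\nmid|H|$, which holds when $Z$ is a cube or a cube with disjoint $3$-paths removed. By (c), $3$ divides every $|H_\theta|$. Summing (a) over all $h$ and $v$ gives $|H|(2^d-1)=3\sum_\theta|H_\theta|\equiv0\pmod9$, so $6\mid d$. Summing (a) over $h$ for a fixed $v$ gives $|H|-|f^{-1}(v)|=\sum_{\theta:\,v\in T_\theta}|H_\theta|\equiv0\pmod3$, so $f$ is onto. We therefore fix
\[
V=Q_6,
\]
and we need holes that keep every point of $V$. Three tasks remain. The fibers must be split so that every $3$-path of $V$ is used by a multiple of three holes (Section~\ref{sec:balance}). The holes of each triple must be joined through grids that no other triple uses. And the joining grids must be available again after the lift, although the holes $(h,f(h))$ have moved apart. The last two tasks are the subject of Section~\ref{sec:links}.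

\section{Balanced tilings of the punctured 6-cube}\label{sec:balance}

There is one divisibility condition for each of the $64\cdot\binom62$ $3$-paths of $V$. If every tiling of $V\setminus\{0\}$ that we use is used in all $64$ translates, the number of uses of a $3$-path depends only on its direction pair, and $\binom62$ conditions remain. Taking one tiling three times would meet them, but it would give $3\cdot 64$ holes, and we need a number not divisible by $3$. Four tilings will do.

\begin{lemma}\label{lem:four}
There are tilings $\mathcal P^1,\dots,\mathcal P^4$ of $V\setminus\{0\}$ by $3$-paths such that, if $n^j_{ab}$ is the number of members of $\mathcal P^j$ with direction pair $ab$, then $\sum_{j=1}^4n^j_{ab}\equiv0\pmod3$ for every pair $ab$.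
\end{lemma}

\begin{proof}
Write $V=Q_2\times F$, where $F=Q_4$ carries the coordinates $3,4,5,6$. The standard tiling of $V\setminus\{0\}$ has $16$ members $L\times\{w\}$, $w\in F$, with pair $12$, four members with pair $34$ and one with pair $56$. We modify it by moves that retile $L\times A$ for a small set $A\subset F$; moves on disjoint sets $A$ do not interfere.

\emph{Edge move}, on an edge $ww'$ of $F$ with direction $c$. Replace $L\times\{w\}$ and $L\times\{w'\}$ by
\[
\{(11,w),(10,w),(10,w')\}\ \ (\text{pair }2c),\qquad \{(11,w'),(01,w'),(01,w)\}\ \ (\text{pair }1c).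
\]

\emph{First path move}, on a $3$-path $\{w_-,w,w_+\}\subset F$ with $w_-=w+e_c$ and $w_+=w+e_d$. Replace the three members $L\times\{\cdot\}$ by $\{10\}\times\{w_-,w,w_+\}$ (pair $cd$) and
\[
\{(01,w_-),(11,w_-),(11,w)\}\ \ (\text{pair }1c),\qquad \{(01,w),(01,w_+),(11,w_+)\}\ \ (\text{pair }1d).
\]

\emph{Second path move}: the same with $10$ and $01$ exchanged; the new pairs are $cd$, $2c$, $2d$.

Modulo $3$, an edge move adds $1$ to the counts of the three pairs $12,1c,2c$ (as $-2\equiv1$), and the path moves add $1$ to those of $cd,1c,1d$ and of $cd,2c,2d$ (as $-3\equiv0$). Four standard tilings have total counts $64,16,4\equiv1$ for the pairs $12,34,56$. One path move of each kind with $cd=34$ repairs the pair $34$, and one of each kind with $cd=56$ repairs $56$; this leaves $1$ on the eight pairs $1c,2c$. Two edge moves in each direction $c$ repair these and add $8$ to the pair $12$, which repairs it too. It remains to distribute the moves. With points of $F$ written in the coordinates $3,4,5,6$: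
\begin{itemize}
\item $\mathcal P^1$: first path moves on $\{1000,0000,0100\}$ (pair $34$) and $\{1110,1100,1101\}$ (pair $56$);
\item $\mathcal P^2$: second path moves on the same two $3$-paths;
\item $\mathcal P^3$: edge moves on $0000$--$1000$, $0001$--$1001$ (direction $3$) and $0010$--$0110$, $0011$--$0111$ (direction $4$);
\item $\mathcal P^4$: edge moves on $0000$--$0010$, $0100$--$0110$ (direction $5$) and $1000$--$1001$, $1100$--$1101$ (direction $6$).
\end{itemize}
Within each tiling the chosen sets are disjoint. The resulting counts are as follows; each tiling has $21$ members, and the pairs $35,36,45,46$ do not occur.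
\[
\begin{array}{c|ccc|cccc|cccc}
 &12&34&56&13&14&15&16&23&24&25&26\\ \hline
\mathcal P^1&10&5&2&1&1&1&1&0&0&0&0\\
\mathcal P^2&10&5&2&0&0&0&0&1&1&1&1\\
\mathcal P^3&8&4&1&2&2&0&0&2&2&0&0\\
\mathcal P^4&8&4&1&0&0&2&2&0&0&2&2\\ \hline
\text{sum}&36&18&6&3&3&3&3&3&3&3&3
\end{array}
\]
Every sum is divisible by $3$.
\end{proof}

Let $W=V\times Q_2=Q_8$; its points will label the holes. For $w=(u,t)\in W$ put $f(w)=u$. A \emph{triple} $\theta=(T;w_1,w_2,w_3)$ consists of a $3$-path $T=T_\theta\subset V$ and three distinct points of $W$ in a fixed order; we write $w\in\theta$ if $w$ is one of them.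

\begin{lemma}\label{lem:triples}
There is a family $\Theta$ of triples such that, for each $w\in W$ and $v\in V$, the number of $\theta\in\Theta$ with $w\in\theta$ and $v\in T_\theta$ is $1$ if $v\ne f(w)$ and $0$ if $v=f(w)$. In particular $f(w)\notin T_\theta$ whenever $w\in\theta$.
\end{lemma}

\begin{proof}
Fix a bijection $\tau\colon Q_2\to\{1,2,3,4\}$, and for $w=(u,t)$ let $\mathcal P_w=u+\mathcal P^{\tau(t)}$, a tiling of $V\setminus\{u\}$. For a $3$-path $T\subset V$ let $W_T=\{w\in W:T\in\mathcal P_w\}$. Let $T$ have center $z$ and pair $ab$. Then $T\in u+\mathcal P^j$ if and only if $u+T\in\mathcal P^j$, that is, if and only if $u+z$ is the center of a member of $\mathcal P^j$ with pair $ab$. Distinct such members have distinct centers, so there are $n^j_{ab}$ such $u$, and $|W_T|=\sum_jn^j_{ab}\equiv0\pmod3$. Partition each $W_T$ into ordered sets of three, and attach $T$ to each; this defines $\Theta$. For given $w$, the triples containing $w$ correspond bijectively to the members $T$ of $\mathcal P_w$, and these partition $V\setminus\{f(w)\}$.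
\end{proof}

\section{Links that survive, and the proof of Theorem~\ref{thm:upper}}\label{sec:links}

\subsection*{Joining two holes through a stack of grids}
Both ends of the Hamiltonian path \eqref{eq:ham} of the grid $B\subset Q_4\setminus\{0\}$ are neighbors of $0$. This lets us join two points at any distance by a path that consumes only whole grids.

\begin{lemma}\label{lem:stack}
Let $Y=(y_0,\dots,y_\ell)$, $\ell\ge1$, be a path in a cube $Q_M$. Then $Q_4\times Q_M$ contains a path from $(0,y_0)$ to $(0,y_\ell)$ whose set of interior vertices is $B\times Y$.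
\end{lemma}

\begin{proof}
Step from $(0,y_0)$ to $(1000,y_0)$. Traverse $B\times\{y_0\}$ along \eqref{eq:ham} to $(0100,y_0)$, step to $(0100,y_1)$, traverse $B\times\{y_1\}$ along \eqref{eq:ham} backwards to $(1000,y_1)$, step to $(1000,y_2)$, and continue, alternating. The last level is left at $(1000,y_\ell)$ or $(0100,y_\ell)$, and both are adjacent to $(0,y_\ell)$.
\end{proof}

\subsection*{The base cube}
Each triple $(T;w_1,w_2,w_3)\in\Theta$ gives two \emph{links}, $(T;w_1\to w_2)$ and $(T;w_2\to w_3)$. Number all links $\lambda=1,\dots,m$. Condition (b) of Lemma~\ref{lem:lift} asks that different triples use different grids, and we secure it by giving each link four coordinates of its own. Let $B_\lambda\subset Q_{4m}$ be the copy of $B$ in the coordinates $4\lambda-3,\dots,4\lambda$, all other coordinates being $0$. In the notation of Lemma~\ref{lem:standard}, every point of $B_\lambda$ has first nonzero block number $2\lambda-1$. Hence the grids $B_\lambda$ are pairwise disjoint and avoid $0$, and $B_\lambda$ is the union of three members of the standard tiling of $Q_{4m}\setminus\{0\}$: those in which block $2\lambda-1$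 runs over $L$, block $2\lambda$ is $00$, $10$ or $11$, and all other blocks are $00$.

For each link $\lambda=(T;w\to w')$ fix a path $Y^0_\lambda$ in $W$ from $w$ to $w'$. Let
\[
D=Q_{4m}\times W,\qquad Z_0=(\{0\}\times W)\cup\bigcup_{\lambda=1}^m\bigl(B_\lambda\times Y^0_\lambda\bigr)\subseteq D .
\]
The set $(Q_{4m}\setminus\{0\})\times W$ is partitioned into the $3$-paths $P\times\{x\}$, with $P$ in the standard tiling and $x\in W$, and each grid $B_\lambda\times\{x\}$ is a union of three of them. So $D\setminus Z_0$ has a tiling $\mathcal R$ by $3$-paths.

\subsection*{Paths that avoid $T$}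
For $w\in W$ and $i\ge0$ put $w^{(i)}=(w,f(w),\dots,f(w))\in W\times V^i$. After $i$ lifts the holes will be the points $(0,w^{(i)})$. For a link $\lambda=(T;w\to w')$ with $u=f(w)$ and $u'=f(w')$, the distance from $w^{(i)}$ to $w'^{(i)}$ grows with each lift by the distance from $u$ to $u'$. The stack of grids joining the two holes must therefore grow, and it has to be assembled from grids that survived the previous lift. By Lemma~\ref{lem:lift}, the old stack is destroyed only on the three levels $v\in T$. On all other levels it survives, and these levels suffice for two reasons. First, $u,u'\notin T$ by Lemma~\ref{lem:triples}. Second, $V\setminus T$ is connected: if $c$ is a direction outside the pair of $T$, then $T$ lies in one of the two halves $x_c=0$, $x_c=1$, the other half is a connected $Q_5$, and every vertex of the first half has a neighbor in it.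

Fix a path $\Gamma_\lambda$ in $V\setminus T$ from $u$ to $u'$, a single vertex if $u=u'$. Define paths $Y^i_\lambda$ in $W\times V^i$ from $w^{(i)}$ to $w'^{(i)}$ recursively: $Y^{i+1}_\lambda$ first follows $\{w^{(i)}\}\times \Gamma_\lambda$ from $w^{(i+1)}=(w^{(i)},u)$ to $(w^{(i)},u')$, and then follows $Y^i_\lambda\times\{u'\}$ to $(w'^{(i)},u')=w'^{(i+1)}$. The two parts share only the point $(w^{(i)},u')$, so $Y^{i+1}_\lambda$ is a path. For instance, $Y^2_\lambda$ runs through
\[
(w,u,u)\to(w,u,u')\to(w,u',u')\to(w',u',u'),
\]
along $\Gamma_\lambda$, $\Gamma_\lambda$ and $Y_\lambda^0$. Since $w^{(i)}\in Y^i_\lambda$, $\Gamma_\lambda\subseteq V\setminus T$ and $u'\notin T$, we have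
\begin{equation}\label{eq:nested}
Y^{i+1}_\lambda\subseteq Y^i_\lambda\times(V\setminus T).
\end{equation}

\begin{proposition}\label{prop:induct}
For $i\ge0$ let $Z_i=Z_0\times V^i$ and $H_i=\{(0,w^{(i)}):w\in W\}$. Then $Z_i\setminus H_i$ has a tiling $\mathcal T_i$ by grids that contains $B_\lambda\times\{y\}$ for every link $\lambda$ and every $y\in Y^i_\lambda$.
\end{proposition}

\begin{proof}
For $i=0$ the grids $B_\lambda\times\{y\}$, $y\in Y^0_\lambda$, themselves tile $Z_0\setminus H_0$. Suppose $\mathcal T_i$ is given. We apply Lemma~\ref{lem:lift} to $Z_i$, $H_i$, $\mathcal T_i$ and the map $(0,w^{(i)})\mapsto f(w)$. For a triple $\theta=(T;w_1,w_2,w_3)$ with links $\lambda=(T;w_1\to w_2)$ and $\mu=(T;w_2\to w_3)$ let $H_\theta=\{(0,w_j^{(i)}):j=1,2,3\}$ and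
\[
\mathcal C_\theta=\{B_\lambda\times\{y\}:y\in Y^i_\lambda\}\cup\{B_\mu\times\{y\}:y\in Y^i_\mu\},
\]
which is contained in $\mathcal T_i$ by the induction hypothesis.

Condition (a) is Lemma~\ref{lem:triples}. Condition (b) holds because a grid $B_\lambda\times\{y\}$ determines $\lambda$, and each link belongs to one triple. For (c), note that $Y^i_\lambda$ has distinct ends, as $w_1\ne w_2$. Lemma~\ref{lem:stack}, applied in the four coordinates of $\lambda$ with the other coordinates of $Q_{4m}$ equal to $0$, gives a path from $(0,w_1^{(i)})$ to $(0,w_2^{(i)})$ with interior $B_\lambda\times Y^i_\lambda$. Applied to $\mu$, it gives a path from $(0,w_2^{(i)})$ to $(0,w_3^{(i)})$ with interior $B_\mu\times Y^i_\mu$. The two interiors are disjoint and contain no hole, and the three holes are distinct, so the concatenation is a path with vertex set $S_\theta$. It has $3+9|\mathcal C_\theta|$ vertices, and cutting it into consecutive threes tiles $S_\theta$ by $3$-paths.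

Lemma~\ref{lem:lift} gives a tiling $\mathcal T_{i+1}$ of $Z_i\times V=Z_{i+1}$ minus the points $(0,w^{(i)},f(w))=(0,w^{(i+1)})$, which form $H_{i+1}$. Let $\lambda$ be a link of the triple $\theta$ and let $y\in Y^{i+1}_\lambda$. By \eqref{eq:nested}, $y=(y',v)$ with $y'\in Y^i_\lambda$ and $v\notin T_\theta$. Then $B_\lambda\times\{y'\}\in\mathcal C_\theta$, so $B_\lambda\times\{y\}\in\mathcal T_{i+1}$ by the last clause of Lemma~\ref{lem:lift}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $N=4m+8$, so that $D=Q_N$ and $D\times V^i=Q_{N+6i}$. This cube is the disjoint union of $Z_i$ and $(D\setminus Z_0)\times V^i$. In $Z_i$ use the grids of $\mathcal T_i$. In the second part use the grids $R\times T$, with $R\in\mathcal R$ and $T$ in the standard tiling of $V^i\setminus\{0\}=Q_{6i}\setminus\{0\}$. The holes are the $|W|$ points of $H_i$ and the points of $(D\setminus Z_0)\times\{0\}$. As $|W|\le|Z_0|$, there are at most $|D|=2^N$ of them, whatever $i$ is.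

Every $n\ge N$ has the form $N+6i+j$ with $0\le j\le5$, and the first bound of Lemma~\ref{lem:product} gives $r_2(n)\le2^j\cdot2^N$. For $n<N$ we have $r_2(n)\le2^n$. So $r_2(n)\le C=2^{N+5}$ for all $n$. Lemma~\ref{lem:iterate} and induction on $k$ give $r_k(n)\le C_kn^{k-2}$ for all $n\ge1$, with $C_2=C$ and $C_k=4+\frac32C_{k-1}$.
\end{proof}

\begin{remark}
The constant is explicit and very large. Each of the $256$ points of $W$ lies in $21$ triples, so there are $256\cdot21/3=1792$ triples and $m=3584$ links, and $C=2^{4m+13}$. We have not tried to reduce it.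
\end{remark}

\begin{thebibliography}{9}
\bibitem{GL} Vytautas Gruslys and Shoham Letzter, \emph{Almost partitioning the hypercube into copies of a graph}, arXiv:1612.04603 (2016).
\end{thebibliography}
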